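\title{Exact eigenvalues of $C^0$ and $C^1$ B-spline stiffness matrices by odd reflection}

\begin{abstract}
Let $K_{n,p,k}$ be the Dirichlet stiffness matrix of the B-splines of degree $p$ and smoothness $C^k$ on the uniform mesh of $[0,1]$ with $n$ cells, and let $f_{p,k}(\theta)$ be its $(p-k)\times(p-k)$ symbol. For every $p\ge1$, every $k$ with $0\le k\le\min(1,p-1)$ and every $n\ge1$ we prove that the spectrum of $n^{-1}K_{n,p,k}$ is the union, with multiplicities, of the spectra of $f_{p,k}(s\pi/n)$, $s=1,\dots,n-1$, and of the spectrum of the one-cell matrix, which splits into a part of the spectrum of $f_{p,k}(0)$ and a part of the spectrum of $f_{p,k}(\pi)$. Consequently, a description of the eigenvalues as samples of the eigenvalue functions of the symbol on uniform grids exists, and it holds for every $n$ as soon as it holds for one $n$. The proof extends Dirichlet splines to odd periodic splines and decomposes these into Bloch waves. We also show that no such description exists when $k\ge2$ and $k>p/2$,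 nor when $(p,k)=(4,2)$ and $n=1$.
\end{abstract}

\section{Introduction}\label{sec:intro}

The stiffness matrix of the $n-1$ interior hat functions on the uniform mesh of $[0,1]$ with $n$ cells is $n$ times the tridiagonal matrix with $2$ on the diagonal and $-1$ next to it. The vectors $(\sin(is\pi/n))_{i=1}^{n-1}$ are eigenvectors of this tridiagonal matrix, with eigenvalues $2-2\cos(s\pi/n)$, $s=1,\dots,n-1$. So the eigenvalues are the exact samples, on a uniform grid, of the trigonometric polynomial $2-2\cos\theta$ whose coefficients are the entries of a row. This paper proves the analogous statement for B-splines of arbitrary degree that are $C^0$ or $C^1$ at the mesh points.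

\subsection{The stiffness matrix and its symbol}

Let $p\ge1$ and $0\le k\le p-1$ be integers and put $m=p-k\ge1$. The definitions below make sense for all such $k$; the main theorem assumes $k\le1$. We write $B[s_0,\dots,s_{p+1}]$ for the B-spline of degree $p$ with local knots $s_0\le\dots\le s_{p+1}$, normalized so as to form partitions of unity; the definition is recalled in Section~\ref{sec:tools}. The B-splines of degree $p$ of a knot sequence are those whose local knots are $p+2$ consecutive terms of the sequence.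

For $n\ge1$ consider the open knot sequence on $[0,1]$ in which $0$ and $1$ have multiplicity $p+1$ and each $i/n$, $i=1,\dots,n-1$, has multiplicity $m$. Its B-splines $B_1,\dots,B_{nm+k+1}$ are piecewise polynomials of degree at most $p$ and of class $C^k$ at the interior knots. Discarding the first and the last one imposes homogeneous Dirichlet conditions and leaves
\[
N=nm+k-1
\]
functions. The \emph{stiffness matrix} is
\[
K_{n,p,k}=\Bigl[\int_0^1B_{j+1}'(x)\,B_{i+1}'(x)\,dx\Bigr]_{i,j=1}^{N},
\]
the Gram matrix of $B_2,\dots,B_{N+1}$ for the form $\int_0^1u'v'\,dx$.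

Away from the boundary the B-splines repeat from cell to cell. To describe this pattern, let $(\tau_i)_{i\in\mathbb Z}$ be the nondecreasing sequence that contains each integer exactly $m$ times, indexed so that $\tau_1=\dots=\tau_m=0$, and put
\[
\varphi_i=B[\tau_i,\dots,\tau_{i+p+1}],\qquad i\in\mathbb Z .
\]
The \emph{reference B-splines} are $\varphi_1,\dots,\varphi_m$. With $\eta=\lceil(p+1)/m\rceil$ we have $m+p+1\le(\eta+1)m$, so their knots lie in $\{0,\dots,\eta\}$ and they are supported in $[0,\eta]$. For $\ell=0,\dots,\eta-1$ define the $m\times m$ matrix $K^{[\ell]}_{p,k}$ by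
\[
(K^{[\ell]}_{p,k})_{r,s}=\int_0^\eta\varphi_s'(t)\,\varphi_r'(t-\ell)\,dt ,
\]
and define the \emph{symbol}, a Hermitian $m\times m$ matrix for each real $\theta$, by
\[
f_{p,k}(\theta)=K^{[0]}_{p,k}+\sum_{\ell=1}^{\eta-1}\Bigl(K^{[\ell]}_{p,k}e^{\mathrm i\ell\theta}+(K^{[\ell]}_{p,k})^Te^{-\mathrm i\ell\theta}\Bigr).
\]
Let $\lambda_1(f_{p,k}(\theta))\le\dots\le\lambda_m(f_{p,k}(\theta))$ be its eigenvalues. For $(p,k)=(1,0)$ the symbol is $2-2\cos\theta$. For $(p,k)=(2,0)$ we have $\eta=2$, $\varphi_1=B[0,0,1,1]$, $\varphi_2=B[0,1,1,2]$, and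
\begin{equation}\label{eq:f20}
f_{2,0}(\theta)=\begin{bmatrix}\tfrac43&-\tfrac23-\tfrac23e^{\mathrm i\theta}\\[3pt]-\tfrac23-\tfrac23e^{-\mathrm i\theta}&\tfrac83-\tfrac43\cos\theta\end{bmatrix}.
\end{equation}
The block $K^{[\ell]}_{p,k}$ records the interaction of the $m$ B-splines that start in one cell with the $m$ B-splines that start $\ell$ cells further. The rows of $n^{-1}K_{n,p,k}$ that belong to B-splines away from the boundary are therefore rows of a block Toeplitz matrix with Fourier series $f_{p,k}$, and it is natural to compare the eigenvalues of the matrix with those of the symbol at equispaced points. Exact equality is more delicate, because it depends on the rows near the boundary.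

\subsection{Grid assignments and the question}

For $n\ge1$ let
\[
\Theta_n=\{s\pi/n:s=0,\dots,n\},\quad\Theta_n^0=\Theta_n\setminus\{0\},\quad\Theta_n^\pi=\Theta_n\setminus\{\pi\},\quad\Theta_n^{0,\pi}=\Theta_n\setminus\{0,\pi\};
\]
the superscript lists the endpoints that are removed. A \emph{grid assignment} for $(p,k)$ attaches to each $j\in\{1,\dots,m\}$ one of these four types, independently of $n$, and so yields a grid $\Theta^{(j)}_{n}$ for every $n$. It is \emph{valid for $n$} if the eigenvalues of $n^{-1}K_{n,p,k}$, counted with multiplicity, are exactly the multiset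
\[
\bigl\{\lambda_j(f_{p,k}(\theta)):\ \theta\in\Theta^{(j)}_{n},\ j=1,\dots,m\bigr\},
\]
in which every pair $(j,\theta)$ counts once. In particular, the number of pairs must be $N$.

The starting point is a statement established by high-precision numerical computation: for $1\le p\le100$ and $0\le k\le\min(1,p-1)$ there is a grid assignment that is valid for every $n=1,\dots,100$; for $(p,k)=(2,0)$ it is $\Theta_n^{(1)}=\Theta_n^0$, $\Theta_n^{(2)}=\Theta_n^{0,\pi}$. The problem, which comes from \cite{BEGMSV}, is whether the bound on $n$ can be removed.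

\begin{quote}
\emph{Let $1\le p\le100$ and $0\le k\le\min(1,p-1)$. Is every grid assignment for $(p,k)$ that is valid for all $n=1,\dots,100$ also valid for every $n\ge1$?}
\end{quote}

\subsection{The result}

A count suggests the answer. All four grids contain the $n-1$ interior points $s\pi/n$, which supply $(n-1)m$ values. The remaining $N-(n-1)m=p-1$ values must come from $\theta=0$ and $\theta=\pi$. Neither their number nor the matrices $f_{p,k}(0)$ and $f_{p,k}(\pi)$ depend on $n$, and for $n=1$ they are the whole spectrum. One is led to guess that they are always the eigenvalues of the one-cell matrix.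

For $n=1$ there are no interior knots, so $K_{1,p}:=K_{1,p,k}$ does not depend on $k$: it is the $(p-1)\times(p-1)$ stiffness matrix of the Bernstein polynomials $\binom pi x^i(1-x)^{p-i}$, $i=1,\dots,p-1$ (empty for $p=1$). The substitution $x\mapsto1-x$ exchanges the polynomials with indices $i$ and $p-i$, so $K_{1,p}$ commutes with the reversal $(v_i)\mapsto(v_{p-i})$. Throughout, $\operatorname{spec}$ is the multiset of eigenvalues counted with algebraic multiplicity and $\uplus$ is the union of multisets (multiplicities add). Let $\operatorname{spec}^+K_{1,p}$ and $\operatorname{spec}^-K_{1,p}$ be the spectra of the restrictions of $K_{1,p}$ to the symmetric vectors ($v_{p-i}=v_i$) and to the antisymmetric vectors ($v_{p-i}=-v_i$); thus $\operatorname{spec}K_{1,p}=\operatorname{spec}^+K_{1,p}\uplus\operatorname{spec}^-K_{1,p}$. For a grid assignment let $J_0$ and $J_\pi$ be the sets of those $j$ whose grid contains $0$ and $\pi$, respectively.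

\begin{theorem}\label{thm:main}
Let $p\ge1$, $0\le k\le\min(1,p-1)$ and $f=f_{p,k}$.
\begin{enumerate}
\item[(1)] For every $n\ge1$,
\[
\operatorname{spec}(n^{-1}K_{n,p,k})=\operatorname{spec}K_{1,p}\ \uplus\ \biguplus_{s=1}^{n-1}\operatorname{spec}f(s\pi/n).
\]
\item[(2)] As multisets, $\operatorname{spec}^-K_{1,p}\subseteq\operatorname{spec}f(0)$ and $\operatorname{spec}^+K_{1,p}\subseteq\operatorname{spec}f(\pi)$. The sizes of $\operatorname{spec}^-K_{1,p}$ and $\operatorname{spec}^+K_{1,p}$ are $\lfloor\frac{p-1}2\rfloor$ and $\lceil\frac{p-1}2\rceil$.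
\item[(3)] For a grid assignment the following are equivalent:
\begin{enumerate}
\item[(a)] it is valid for some $n\ge1$;
\item[(b)] it is valid for every $n\ge1$;
\item[(c)] $\{\lambda_j(f(0))\}_{j\in J_0}\uplus\{\lambda_j(f(\pi))\}_{j\in J_\pi}=\operatorname{spec}K_{1,p}$.
\end{enumerate}
Assignments satisfying (a)--(c) exist.
\end{enumerate}
\end{theorem}

The implication (a)$\Rightarrow$(b) answers the question in the affirmative, for every degree $p$. The proof uses no numerical input.

After the preparations of Section~\ref{sec:tools}, Section~\ref{sec:example} carries out the argument by hand for quadratic $C^1$ splines. The general proof has two steps: $n^{-1}K_{n,p,k}$ is the restriction of one bi-infinite matrix to odd periodic sequences (Section~\ref{sec:fold}, the only step that needs $k\le1$), and this restriction is block diagonalized by Bloch waves (Section~\ref{sec:bloch}). Section~\ref{sec:proof} derives the theorem, and Section~\ref{sec:k2} shows what fails for $k\ge2$.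

\section{B-splines on the integers and the operator $L$}\label{sec:tools}

\subsection{Standard facts}

For $s_0\le s_1$ let $B[s_0,s_1]$ be the indicator function of $[s_0,s_1)$, and for $d\ge1$ and $s_0\le\dots\le s_{d+1}$ let
\[
B[s_0,\dots,s_{d+1}](t)=\frac{t-s_0}{s_d-s_0}B[s_0,\dots,s_d](t)+\frac{s_{d+1}-t}{s_{d+1}-s_1}B[s_1,\dots,s_{d+1}](t),
\]
a term with zero denominator being omitted. On a closed interval, values at the right endpoint are limits from the left. We use the following textbook facts; $s_0<s_{d+1}$ is assumed.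
\begin{enumerate}
\item[(B1)] \emph{Support and smoothness.} $B[s_0,\dots,s_{d+1}]$ vanishes outside $[s_0,s_{d+1}]$, is a polynomial of degree at most $d$ between consecutive knots, and is of class $C^{d-\mu}$ at a point that occurs $\mu\le d$ times among its \emph{own} knots $s_0,\dots,s_{d+1}$.
\item[(B2)] \emph{Affine invariance.} If $\rho(t)=at+b$ with $a\ne0$, then $B[s_0,\dots,s_{d+1}]\circ\rho$ is the B-spline with knots $\rho^{-1}(s_0),\dots,\rho^{-1}(s_{d+1})$, sorted; this holds off the knots, and everywhere if the functions are continuous.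
\item[(B3)] \emph{Partition of unity.} Let a knot sequence have multiplicities at most $d+1$. Its B-splines of degree $d$ sum to $1$: on $\mathbb R$ if it is unbounded in both directions, on $[a,\infty)$ if it begins with $d+1$ copies of $a$ and tends to $\infty$, and on $[a,b]$ if it begins with $d+1$ copies of $a$ and ends with $d+1$ copies of $b$. In the last case they are linearly independent on $[a,b]$.
\item[(B4)] \emph{Derivative.} Off the knots,
\[
B[s_0,\dots,s_{d+1}]'=\frac{d}{s_d-s_0}B[s_0,\dots,s_d]-\frac{d}{s_{d+1}-s_1}B[s_1,\dots,s_{d+1}].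
\]
\item[(B5)] \emph{Bernstein polynomials.} On $[0,1]$, the B-spline with $d+1-j$ knots at $0$ and $j+1$ knots at $1$ is $\mathcal B^d_j(t)=\binom djt^j(1-t)^{d-j}$. One has
\[
\Bigl(\sum_{j=0}^da_j\mathcal B^d_j\Bigr)'=d\sum_{j=0}^{d-1}(a_{j+1}-a_j)\mathcal B^{d-1}_j,\qquad\int_0^1\mathcal B^d_i\mathcal B^d_j\,dt=\frac{\binom di\binom dj}{(2d+1)\binom{2d}{i+j}} .
\]
\end{enumerate}

\subsection{Scaling}

Put $b_i(t)=B_{i+1}(t/n)$ for $t\in[0,n]$ and $i=1,\dots,N$. The substitution $x=t/n$ gives
\begin{equation}\label{eq:An}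
A_n:=n^{-1}K_{n,p,k}=\Bigl[\int_0^nb_j'\,b_i'\,dt\Bigr]_{i,j=1}^N .
\end{equation}
By (B2), $b_i=B[\xi_{i+1},\dots,\xi_{i+p+2}]$, where $\xi_1\le\xi_2\le\cdots$ is the open knot sequence on $[0,n]$ with $0$ and $n$ repeated $p+1$ times and $1,\dots,n-1$ repeated $m$ times. This sequence is symmetric about $n/2$, so $b_i(n-t)=b_{N+1-i}(t)$.

\subsection{Two symmetries}

In this subsection $0\le k\le p-1$ is arbitrary. All multiplicities in $(\tau_i)$ equal $m\le p$, so each $\varphi_i$ is a continuous, compactly supported piecewise polynomial, and $\sum_i\varphi_i=1$. The knot sequence satisfies $\tau_{i+m}=\tau_i+1$ and $-\tau_i=\tau_{m+1-i}$. By the second relation, $\varphi_i(-t)$ has the knots $\tau_{m-p-i},\dots,\tau_{m+1-i}$. Hence (B2) gives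
\begin{equation}\label{eq:sym}
\varphi_i(t-1)=\varphi_{i+m}(t),\qquad\varphi_i(-t)=\varphi_{\sigma(i)}(t),\qquad\text{where }\sigma(i)=-k-i .
\end{equation}
The involution $\sigma$ is the reflection of the index line in the point $-k/2$, which is an index when $k$ is even and lies between two indices when $k$ is odd. The function $\varphi_i$ vanishes on $[0,n]$ unless $\tau_i<n$ and $\tau_{i+p+1}>0$, that is,
\begin{equation}\label{eq:range}
\varphi_i=0\ \text{ on }[0,n]\quad\text{unless}\quad-k\le i\le nm .
\end{equation}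

For a sequence $c\in\mathbb C^{\mathbb Z}$ let $u_c=\sum_ic_i\varphi_i$, a locally finite sum. Define
\[
(Tc)_i=c_{i+m},\qquad(Sc)_i=c_{\sigma(i)} .
\]
By \eqref{eq:sym}, $u_{Tc}(t)=u_c(t+1)$ and $u_{Sc}(t)=u_c(-t)$. Moreover $S^2=I$, and $ST=T^{-1}S$ because both sides send $c$ to $(c_{\sigma(i)+m})_i$.

The stiffness matrix of the whole line is
\[
L_{ij}=\int_{\mathbb R}\varphi_j'\,\varphi_i'\,dt,\qquad i,j\in\mathbb Z .
\]
It is real, symmetric and banded, so it acts on all sequences:
\begin{equation}\label{eq:L}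
(Lc)_i=\sum_jL_{ij}c_j=\int_{\mathbb R}u_c'\,\varphi_i'\,dt .
\end{equation}
From \eqref{eq:sym} we get $L_{i+m,j+m}=L_{ij}$ and, since $\varphi_{\sigma(i)}'(t)=-\varphi_i'(-t)$ and the two signs cancel, $L_{\sigma(i),\sigma(j)}=L_{ij}$. These identities say that $L$ commutes with $T$ and with $S$. The operators $L$, $S$, $T$ do not depend on $n$; the number of cells enters only through the spaces
\[
X_n=\{c:T^{2n}c=c\},\qquad X_n^-=\{c\in X_n:Sc=-c\}
\]
of sequences with period $2nm$ and of \emph{odd} sequences with that period. Both are invariant under $L$. For $c\in X_n^-$ the spline $u_c$ is odd and $2n$-periodic, so it vanishes at $0$ and at $n$.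

\section{Quadratic $C^1$ splines by hand}\label{sec:example}

For hat functions nothing happens at the boundary: the matrix is a section of $L$. The first case with modified boundary rows is $p=2$, $k=1$. Here $m=1$, $N=n$, $\tau_i=i-1$, $\sigma(i)=-1-i$, and $\varphi_i=B[i-1,i,i+1,i+2]$. By (B4), $\varphi_i'=h_i-h_{i+1}$, where $h_i$ is the hat function centered at $i$. Since $\int h_i^2=\frac23$ and $\int h_ih_{i+1}=\frac16$,
\[
L_{ii}=\tfrac43-\tfrac13=1,\qquad L_{i,i+1}=\tfrac16-\tfrac23+\tfrac16=-\tfrac13,\qquad L_{i,i+2}=-\tfrac16 ,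
\]
and $f_{2,1}(\theta)=1-\frac23\cos\theta-\frac13\cos2\theta$.

Let $n\ge2$. The open knot sequence is $0,0,0,1,2,\dots$, so $b_i=\varphi_{i-1}$ for $2\le i\le n-1$, while $b_1=B[0,0,1,2]$ is not among the $\varphi_i$. The recurrence gives, on $[0,1]$,
\[
\varphi_{-1}=\tfrac12(1-t)^2,\qquad\varphi_0=\tfrac12+t-t^2,\qquad b_1=2t-\tfrac32t^2 ,
\]
and on $[1,2]$ it gives $\varphi_{-1}=0$, $\varphi_0=b_1=\frac12(2-t)^2$. Therefore
\[
b_1=\varphi_0-\varphi_{-1}\quad\text{on }[0,n],
\]
and in the same way $b_n=\varphi_{n-1}-\varphi_n$. This is the combination produced by an odd sequence: if $c\in X_n^-$, then $c_{-1}=-c_0$ and $c_n=-c_{n-1}$, so $u_c=\sum_{i=0}^{n-1}c_ib_{i+1}$ on $[0,n]$.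

Now compute $(Lc)_0$. The support $[-1,2]$ of $\varphi_0$ sticks out of $[0,n]$ on the left. Since $u_c'$ is even and $\varphi_0'(-t)=-\varphi_{-1}'(t)$, the protruding part of the integral folds back:
\[
(Lc)_0=\int_0^2u_c'\,\varphi_0'\,dt+\int_0^1u_c'(t)\,\varphi_0'(-t)\,dt=\int_0^nu_c'\,(\varphi_0-\varphi_{-1})'\,dt=\int_0^nu_c'\,b_1'\,dt .
\]
The same folding at $t=n$ treats $(Lc)_{n-1}$, and for $1\le i\le n-2$ the support of $\varphi_i=b_{i+1}$ lies in $[0,n]$. Thus $A_n$ is the matrix of $L$ on $X_n^-$ in the coordinates $c_0,\dots,c_{n-1}$. Its rows are the rows of $L$ with the outer columns subtracted from their mirror images; for $n=4$,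
\[
A_4=\frac16\begin{bmatrix}6+2&-2+1&-1&0\\-2+1&6&-2&-1\\-1&-2&6&-2+1\\0&-1&-2+1&6+2\end{bmatrix}.
\]

On the whole line the eigenvectors are visible. For $c_i=\sin((i+\frac12)\theta)$ the identity $\sin(x+\ell\theta)+\sin(x-\ell\theta)=2\cos(\ell\theta)\sin x$ gives $Lc=f_{2,1}(\theta)c$, and $c_{-1-i}=-c_i$. For $\theta=s\pi/n$ the sequence has period $2n$, so it lies in $X_n^-$. For $s=1,\dots,n$ it is nonzero, as $c_0=\sin(\theta/2)\neq0$, and these $n$ sequences are independent, being eigenvectors of $T+T^{-1}$ for the distinct values $2\cos(s\pi/n)$. Hence $\operatorname{spec}A_n=\{f_{2,1}(s\pi/n):s=1,\dots,n\}$: the grid is $\Theta_n^0$, and the value at the endpoint is $f_{2,1}(\pi)=\frac43=\int_0^1(2-4x)^2\,dx$, the only entry of $K_{1,2}$.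

The example also explains the grid types. An interior frequency always contributes, through the odd combination of $e^{\mathrm i\theta i}$ and its mirror image. At $\theta=0$ and $\theta=\pi$ a wave and its mirror image have the same frequency, and the wave contributes only if it is itself odd. Here $(-1)^i$ is odd and the constant sequence is not; for hat functions, where $\sigma(i)=-i$, neither is.

\section{Folding}\label{sec:fold}

From here to the end of Section~\ref{sec:proof}, $k\in\{0,1\}$ unless stated otherwise. The odd extension across $0$ of a piecewise polynomial $u$ is of class $C^k$ at $0$ exactly when the derivatives of even order at most $k$ vanish there; for $k\le1$ this is the Dirichlet condition $u(0)=0$ alone. This makes it plausible that Dirichlet splines on $[0,n]$ and odd $2n$-periodic splines are the same thing. A correspondence of function spaces is not enough, however: the eigenvalues of a Gram matrix change with the basis, even under rescaling of one basis function. We need the \emph{coefficients}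 on both sides to agree.

\subsection{Coordinates on odd sequences}

Let $I=\{1-k,\dots,nm-1\}$, a set of $N$ indices, and define
\[
R:X_n^-\to\mathbb C^N,\qquad(Rc)_i=c_{i-k},\quad i=1,\dots,N .
\]
Let $\delta_j$ be the unit sequence at $j$, and for $i\in I$ put
\[
e^{(i)}=\sum_{q\in\mathbb Z}\bigl(\delta_{i+2nmq}-\delta_{\sigma(i)+2nmq}\bigr).
\]

\begin{lemma}\label{lem:R}
The map $R$ is bijective. For $i\in I$ we have $e^{(i)}\in X_n^-$, and $Re^{(i)}$ is the $(i+k)$-th unit vector of $\mathbb C^N$. If $k=0$, then $c_0=c_{nm}=0$ for all $c\in X_n^-$.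
\end{lemma}

\begin{proof}
If $k=0$, then $\sigma(I)\cup\{0\}\cup I\cup\{nm\}=\{-nm+1,\dots,nm\}$; if $k=1$, then $\sigma(I)\cup I=\{-nm,\dots,nm-1\}$. The unions are disjoint, and in each case the right side is a full system of residues modulo $2nm$. Let $c\in X_n^-$. For $k=0$ we have $c_0=-c_{\sigma(0)}=-c_0$ and $c_{nm}=-c_{-nm}=-c_{nm}$, so both vanish. In both cases $c_{\sigma(i)}=-c_i$ shows that $c$ is determined by its entries on $I$, so $R$ is injective.

The sequence $e^{(i)}$ has period $2nm$. Since $S\delta_j=\delta_{\sigma(j)}$ and $\sigma(j+2nmq)=\sigma(j)-2nmq$, the operator $S$ exchanges the two families of terms, so $Se^{(i)}=-e^{(i)}$. The elements of $I\cup\sigma(I)$ are pairwise incongruent modulo $2nm$, so the only term of $e^{(i)}$ with index in $I$ is $\delta_i$. This gives $Re^{(i)}$ and shows that $R$ is onto.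
\end{proof}

\subsection{The boundary B-splines}

The sequence $(\xi_i)$ has $p+1=m+k+1$ knots at $0$, that is, $k+1$ more than $(\tau_i)$. So $k+1$ B-splines at each end of $[0,n]$ differ from the $\varphi_i$. For $k=0$ these are the two discarded ones. For $k=1$ one more remains at each end, and the next lemma identifies it.

\begin{lemma}\label{lem:boundary}
Let $k=1$, $\psi_0=B[0,0,\tau_1,\dots,\tau_p]$ and $\psi_1=B[0,\tau_1,\dots,\tau_{p+1}]$. On $[0,\infty)$,
\[
\varphi_{-1}=\tfrac12\psi_0,\qquad\varphi_0-\varphi_{-1}=\psi_1 .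
\]
\end{lemma}

\begin{proof}
Here $m=p-1$, so $\tau_1=\dots=\tau_{p-1}=0$ and $\tau_p=1$. The knots of $\varphi_{-1}$ are $\tau_{-1},\dots,\tau_p$; the only positive one is $\tau_p=1$, and it is simple among them. By (B1), $\varphi_{-1}$ is a polynomial of degree at most $p$ on $[0,1]$, vanishes on $[1,\infty)$ and is $C^{p-1}$ at $1$. Hence $\varphi_{-1}=\alpha(1-t)^p$ on $[0,1]$ with $\alpha=\varphi_{-1}(0)$. By (B5), $\psi_0$, which has $p+1$ knots at $0$ and one at $1$, equals $(1-t)^p$ on $[0,1]$ and $0$ beyond. So $\varphi_{-1}=\alpha\psi_0$ on $[0,\infty)$.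

To find $\alpha$, evaluate $\sum_i\varphi_i=1$ at $0$. For $i\ge1$ the function $\varphi_i$ is continuous and vanishes to the left of $\tau_i\ge0$, so $\varphi_i(0)=0$. By \eqref{eq:sym}, $\varphi_i(0)=\varphi_{-1-i}(0)$; hence $\varphi_i(0)=0$ for $i\le-2$ and $\varphi_{-1}(0)=\varphi_0(0)$. Thus $\alpha=\frac12$.

The knot sequence $0,0,\tau_1,\tau_2,\dots$ begins with $m+2=p+1$ zeros, and its B-splines are $\psi_0,\psi_1,\varphi_1,\varphi_2,\dots$. On $[0,\infty)$, where $\varphi_i=0$ for $i\le-2$ by \eqref{eq:range}, two partitions of unity are available: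
\[
\psi_0+\psi_1+\sum_{i\ge1}\varphi_i=1=\varphi_{-1}+\varphi_0+\sum_{i\ge1}\varphi_i .
\]
Therefore $\varphi_0-\varphi_{-1}=\psi_0+\psi_1-2\varphi_{-1}=\psi_1$.
\end{proof}

\begin{lemma}\label{lem:basis}
For all $n\ge1$ and $c\in X_n^-$ we have $u_c=\sum_{i=1}^N(Rc)_i\,b_i$ on $[0,n]$.
\end{lemma}

\begin{proof}
\emph{Case $k=0$.} Here $m=p$, $N=np-1$ and $\xi_{i+1}=\tau_i$ for $1\le i\le(n+1)p$. For $1\le i\le np-1$ the knots $\xi_{i+1},\dots,\xi_{i+p+2}$ of $b_i$ are thus $\tau_i,\dots,\tau_{i+p+1}$, so $b_i=\varphi_i$. By \eqref{eq:range}, $u_c=\sum_{i=0}^{np}c_i\varphi_i$ on $[0,n]$, and $c_0=c_{np}=0$ by Lemma~\ref{lem:R}.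

\emph{Case $k=1$.} Here $m=p-1$, $N=nm$, $\xi_1=\xi_2=0$ and $\xi_{i+2}=\tau_i$ for $1\le i\le(n+1)m$. The knots of $b_i$ are $\tau_{i-1},\dots,\tau_{i+p}$ provided $i-1\ge1$ and $i+p\le(n+1)m$, so
\begin{equation}\label{eq:inner}
b_i=\varphi_{i-1}\qquad(2\le i\le nm-1).
\end{equation}
By \eqref{eq:range}, $u_c=\sum_{i=-1}^{nm}c_i\varphi_i$ on $[0,n]$, with $c_{-1}=c_{\sigma(0)}=-c_0$ and $c_{nm}=-c_{-1-nm}=-c_{nm-1}$. By \eqref{eq:sym}, $\varphi_i(n-t)=\varphi_{\sigma(i)}(t-n)=\varphi_{nm-1-i}(t)$.

Suppose $nm\ge2$. Then $p+1=m+2\le(n+1)m$, so the knots $\xi_2,\dots,\xi_{p+3}$ of $b_1$ are $0,\tau_1,\dots,\tau_{p+1}$, and Lemma~\ref{lem:boundary} gives $b_1=\psi_1=\varphi_0-\varphi_{-1}$ on $[0,n]$. Replacing $t$ by $n-t$ gives $b_{nm}=\varphi_{nm-1}-\varphi_{nm}$. Since $0\ne nm-1$, \eqref{eq:inner} yields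
\[
u_c=c_0(\varphi_0-\varphi_{-1})+\sum_{i=1}^{nm-2}c_i\varphi_i+c_{nm-1}(\varphi_{nm-1}-\varphi_{nm})=\sum_{i=0}^{nm-1}c_ib_{i+1}.
\]

Suppose $nm=1$, that is, $p=2$ and $n=1$. The single function $b_1=\mathcal B^2_1$ then feels both ends. On $[0,1]$ Lemma~\ref{lem:boundary} gives $\varphi_{-1}=\frac12\mathcal B^2_0$, and replacing $t$ by $1-t$ gives $\varphi_1=\frac12\mathcal B^2_2$. As $c_{-1}=c_1=-c_0$ and $\varphi_{-1}+\varphi_0+\varphi_1=1$ on $[0,1]$,
\[
u_c=c_0(1-2\varphi_{-1}-2\varphi_1)=c_0(1-\mathcal B^2_0-\mathcal B^2_2)=c_0b_1.\qedhere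
\]
\end{proof}

\subsection{The stiffness matrix is $L$ on odd sequences}

Lemma~\ref{lem:basis} handles the function $u_c$ in \eqref{eq:L}. The test function $\varphi_i$ is not odd and may extend beyond $[0,n]$, but folding the integral onto $[0,n]$ replaces it by $u_{e^{(i)}}$, to which the same lemma applies.

\begin{proposition}\label{prop:fold}
For all $n\ge1$ and $c\in X_n^-$ we have $RLc=A_nRc$. Hence $\operatorname{spec}A_n=\operatorname{spec}(L|_{X_n^-})$.
\end{proposition}

\begin{proof}
Let $i\in I$. The derivative $u_c'$ is even and $2n$-periodic. Split $\mathbb R$ into the intervals $2nq+[-n,n]$, translate each to $[-n,n]$ and reflect $[-n,0]$ onto $[0,n]$; only finitely many $q$ contribute, and \eqref{eq:L} becomes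
\[
(Lc)_i=\int_0^nu_c'(t)\sum_{q\in\mathbb Z}\bigl[\varphi_i'(2nq+t)+\varphi_i'(2nq-t)\bigr]dt=\int_0^nu_c'\,\Phi_i'\,dt ,
\]
where, by \eqref{eq:sym},
\[
\Phi_i(t)=\sum_q\bigl[\varphi_i(2nq+t)-\varphi_i(2nq-t)\bigr]=\sum_q\bigl[\varphi_{i-2nmq}(t)-\varphi_{\sigma(i)+2nmq}(t)\bigr]=u_{e^{(i)}}(t).
\]
By Lemmas~\ref{lem:R} and~\ref{lem:basis}, $\Phi_i=b_{i+k}$ and $u_c=\sum_j(Rc)_jb_j$ on $[0,n]$. With \eqref{eq:An},
\[
(RLc)_{i+k}=(Lc)_i=\sum_{j=1}^N(Rc)_j\int_0^nb_j'\,b_{i+k}'\,dt=(A_nRc)_{i+k}.
\]
As $R$ is bijective, $A_n$ and $L|_{X_n^-}$ are similar.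
\end{proof}

\section{Bloch waves}\label{sec:bloch}

Since $L$ commutes with $T$, it preserves the eigenspaces of $T$. For real $\theta$ let
\[
E_\theta=\{c\in\mathbb C^{\mathbb Z}:Tc=e^{-\mathrm i\theta}c\}.
\]
A sequence $c\in E_\theta$ is determined by $v=(c_1,\dots,c_m)\in\mathbb C^m$, which is arbitrary, through $c_{s+mq}=e^{-\mathrm iq\theta}v_s$. The symbol is the matrix of $L$ in these coordinates.

\begin{lemma}\label{lem:bloch}
Let $0\le k\le p-1$ be arbitrary and $f=f_{p,k}$. In the coordinates $v$, the matrix of $L|_{E_\theta}$ is $f(\theta)$, and $v^*f(\theta)v=\int_0^1|u_c'|^2\,dt$. Moreover $\lambda_1(f(0))=0$.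
\end{lemma}

\begin{proof}
For all $\ell\in\mathbb Z$ and $1\le r,s\le m$ put $K^{[\ell]}_{rs}=L_{r+m\ell,s}=L_{r,s-m\ell}$. Since $\varphi_r(t-\ell)=\varphi_{r+m\ell}(t)$, this agrees with $K^{[\ell]}_{p,k}$ for $0\le\ell\le\eta-1$. The symmetry of $L$ gives $K^{[-\ell]}_{rs}=L_{r,s+m\ell}=L_{s+m\ell,r}=K^{[\ell]}_{sr}$, and $K^{[\ell]}=0$ for $|\ell|\ge\eta$ because $[0,\eta]$ and $[\ell,\ell+\eta]$ then meet in at most one point. So $f(\theta)=\sum_{\ell\in\mathbb Z}K^{[\ell]}e^{\mathrm i\ell\theta}$, and for $c\in E_\theta$ and $1\le r\le m$,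
\[
(Lc)_r=\sum_{s=1}^m\sum_{\ell\in\mathbb Z}L_{r,s-m\ell}\,c_{s-m\ell}=\sum_{s=1}^m\sum_{\ell\in\mathbb Z}K^{[\ell]}_{rs}e^{\mathrm i\ell\theta}v_s=(f(\theta)v)_r .
\]
Next, $u_c(t+q)=e^{-\mathrm iq\theta}u_c(t)$, $\varphi_r(t+q)=\varphi_{r-mq}(t)$ and $e^{-\mathrm iq\theta}\overline{c_r}=\overline{c_{r-mq}}$. Splitting $\mathbb R$ into the intervals $[q,q+1]$ in \eqref{eq:L} gives
\[
v^*f(\theta)v=\sum_{r=1}^m\overline{c_r}\,(Lc)_r=\int_0^1u_c'\sum_{q\in\mathbb Z}\sum_{r=1}^m\overline{c_{r-mq}}\,\varphi_{r-mq}'\,dt=\int_0^1|u_c'|^2\,dt .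
\]
So $f(0)$ is positive semidefinite, and $v=(1,\dots,1)$ gives $u_c=1$ and $v^*f(0)v=0$.
\end{proof}

It remains to see how the odd sequences lie with respect to the spaces $E_\theta$. From $ST=T^{-1}S$ it follows that $S$ maps $E_\theta$ onto $E_{-\theta}$. Since $E_{-\pi}=E_\pi$, the involution $S$ preserves $E_0$ and $E_\pi$, and these spaces split into its eigenspaces for $\pm1$: $E_0=E_0^+\oplus E_0^-$ and $E_\pi=E_\pi^+\oplus E_\pi^-$. All four summands are invariant under $L$, and none depends on $n$.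

\begin{proposition}\label{prop:decomp}
Let $\theta_s=s\pi/n$ and $F_s=\{a-Sa:a\in E_{\theta_s}\}$. For every $n\ge1$,
\begin{equation}\label{eq:decomp}
X_n^-=E_0^-\oplus E_\pi^-\oplus\bigoplus_{s=1}^{n-1}F_s
\end{equation}
and
\begin{equation}\label{eq:spec}
\operatorname{spec}A_n=\operatorname{spec}(L|_{E_0^-})\uplus\operatorname{spec}(L|_{E_\pi^-})\uplus\biguplus_{s=1}^{n-1}\operatorname{spec}f(s\pi/n).
\end{equation}
\end{proposition}

\begin{proof}
On $X_n$ the operator $T$ satisfies $T^{2n}=I$. The polynomial $z^{2n}-1$ has the simple roots $e^{-\mathrm i\theta_s}$, $-n<s\le n$, so $X_n$ is the direct sum of the spaces $E_{\theta_s}$, which we group as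
\[
X_n=E_0\oplus E_\pi\oplus\bigoplus_{s=1}^{n-1}\bigl(E_{\theta_s}\oplus E_{-\theta_s}\bigr).
\]
Each group is invariant under $S$, so $X_n^-$ is the direct sum of the $(-1)$-eigenspaces of $S$ in the groups. Let $1\le s\le n-1$, $a\in E_{\theta_s}$, $a'\in E_{-\theta_s}$. If $S(a+a')=-(a+a')$, comparing components in $E_{-\theta_s}$ gives $a'=-Sa$; conversely $S(a-Sa)=-(a-Sa)$. So the $(-1)$-eigenspace is $F_s$, and \eqref{eq:decomp} holds. The map $a\mapsto a-Sa$ from $E_{\theta_s}$ onto $F_s$ is injective, since $a$ is the component of the image in $E_{\theta_s}$, and it commutes with $L$. Hence $F_s$ is invariant under $L$ and $\operatorname{spec}(L|_{F_s})=\operatorname{spec}(L|_{E_{\theta_s}})=\operatorname{spec}f(\theta_s)$ by Lemma~\ref{lem:bloch}. The spectrum of an operator on a direct sum of invariant subspaces is the union of the spectra of its restrictions, and Proposition~\ref{prop:fold} gives \eqref{eq:spec}.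
\end{proof}

\section{Proof of Theorem~\ref{thm:main} and two examples}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(1) For $n=1$ the last union in \eqref{eq:spec} is empty, so $\operatorname{spec}K_{1,p}=\operatorname{spec}(L|_{E_0^-})\uplus\operatorname{spec}(L|_{E_\pi^-})$. The right side does not depend on $n$; insert this identity into \eqref{eq:spec}.

(2) By Lemma~\ref{lem:bloch}, $\operatorname{spec}f(0)=\operatorname{spec}(L|_{E_0^+})\uplus\operatorname{spec}(L|_{E_0^-})$ and $\operatorname{spec}f(\pi)=\operatorname{spec}(L|_{E_\pi^+})\uplus\operatorname{spec}(L|_{E_\pi^-})$. It suffices to identify $L|_{E_0^-}$ and $L|_{E_\pi^-}$ with the two restrictions of $K_{1,p}$. Take $n=1$, so that $N=p-1$ and $X_1^-=E_0^-\oplus E_\pi^-$. For $c\in X_1^-$ and $1\le i\le p-1$,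
\[
(Rc)_{p-i}=c_{m-i}=-c_{\sigma(m-i)}=-c_{i-k-m}.
\]
If $c\in E_0^-$, then $c_{i-k-m}=c_{i-k}$ and $(Rc)_{p-i}=-(Rc)_i$. If $c\in E_\pi^-$, then $c_{i-k-m}=-c_{i-k}$ and $(Rc)_{p-i}=(Rc)_i$. So $R(E_0^-)$ lies in the space of antisymmetric vectors, of dimension $\lfloor\frac{p-1}2\rfloor$, and $R(E_\pi^-)$ lies in the space of symmetric vectors, of dimension $\lceil\frac{p-1}2\rceil$. As $R:X_1^-\to\mathbb C^{p-1}$ is bijective, the dimensions of $R(E_0^-)$ and $R(E_\pi^-)$ add up to $p-1$, and both inclusions are equalities. Proposition~\ref{prop:fold} with $n=1$ gives $\operatorname{spec}(L|_{E_0^-})=\operatorname{spec}^-K_{1,p}$ and $\operatorname{spec}(L|_{E_\pi^-})=\operatorname{spec}^+K_{1,p}$.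

(3) All four grid types contain $\Theta_n^{0,\pi}$, so the multiset prescribed by an assignment for a given $n$ is
\[
\{\lambda_j(f(0))\}_{j\in J_0}\uplus\{\lambda_j(f(\pi))\}_{j\in J_\pi}\uplus\biguplus_{s=1}^{n-1}\operatorname{spec}f(s\pi/n).
\]
Compare with part (1) and subtract the multiplicities of the common last term: the assignment is valid for $n$ if and only if (c) holds. Since (c) does not involve $n$, the three conditions are equivalent.

For existence, part (2) provides sets $J_0,J_\pi\subseteq\{1,\dots,m\}$ with $\{\lambda_j(f(0))\}_{j\in J_0}=\operatorname{spec}^-K_{1,p}$ and $\{\lambda_j(f(\pi))\}_{j\in J_\pi}=\operatorname{spec}^+K_{1,p}$. Every pair $(J_0,J_\pi)$ comes from exactly one assignment: the type of $j$ is $\Theta_n$, $\Theta_n^0$, $\Theta_n^\pi$ or $\Theta_n^{0,\pi}$ according as $j$ lies in both sets, in $J_\pi$ only, in $J_0$ only, or in neither. This assignment satisfies (c).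
\end{proof}

\begin{example}
Let $(p,k)=(2,0)$. Then $K_{1,2}=[\frac43]$, so $\operatorname{spec}^+K_{1,2}=\{\frac43\}$ and $\operatorname{spec}^-K_{1,2}=\emptyset$. By \eqref{eq:f20}, $\operatorname{spec}f(0)=\{0,\frac83\}$ and $\operatorname{spec}f(\pi)=\{\frac43,4\}$. Condition (c) forces $J_0=\emptyset$ and $J_\pi=\{1\}$, which are the grids $\Theta_n^0$ and $\Theta_n^{0,\pi}$ quoted in the introduction.
\end{example}

\begin{example}\label{ex:cubic}
Let $(p,k)=(3,1)$, so that $m=2$ and both endpoints contribute. By (B5), the Gram entries of $\mathcal B^2_0,\mathcal B^2_1,\mathcal B^2_2$ for the index pairs $00,01,02,11,12,22$ are $6,3,1,4,3,6$ in units of $\frac1{30}$. The derivatives of $\mathcal B^3_1$ and $\mathcal B^3_2$ are $3(\mathcal B^2_0-\mathcal B^2_1)$ and $3(\mathcal B^2_1-\mathcal B^2_2)$, so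
\[
K_{1,3}=\frac9{30}\begin{bmatrix}4&1\\1&4\end{bmatrix},\qquad\operatorname{spec}^-K_{1,3}=\{\tfrac9{10}\},\qquad\operatorname{spec}^+K_{1,3}=\{\tfrac32\}.
\]
Part (2) and Lemma~\ref{lem:bloch} give $\operatorname{spec}f(0)=\{0,\frac9{10}\}$ and $\frac32\in\operatorname{spec}f(\pi)$. For the other eigenvalue of $f(\pi)$ we need the reference B-splines $D=B[0,0,1,1,2]$ and $\tilde D=B[0,1,1,2,2]=D(2-\cdot)$. By (B1), $D$ vanishes to order $2$ at $0$ and to order $3$ at $2$, so its coefficients in the cubic Bernstein bases of $[0,1]$ and $[1,2]$ are $(0,0,a,b)$ and $(b,0,0,0)$; it is $C^1$ at $1$, so $b-a=-b$; and $D(1)+\tilde D(1)=1$, because the other $\varphi_i$ vanish at $1$, so $b=\frac12$. The coefficients on $[0,1]$ and $[1,2]$ are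
\begin{equation}\label{eq:D}
D:\ (0,0,1,\tfrac12),\ (\tfrac12,0,0,0);\qquad\tilde D:\ (0,0,0,\tfrac12),\ (\tfrac12,1,0,0).
\end{equation}
Let $c\in E_\pi$ have $v=(1,1)$. Then $c_{\sigma(1)}=c_{-2}=1$ and $c_{\sigma(2)}=c_{-3}=1$, so $c$ spans $E_\pi^+$, which has dimension $2-1$. On $[0,1]$, $u_c=D+\tilde D-D(\cdot+1)-\tilde D(\cdot+1)$ has coefficients $(-1,-1,1,1)$, so $u_c'=6\mathcal B^2_1$, and the eigenvalue is $v^*f(\pi)v/v^*v=\frac12\cdot36\cdot\frac4{30}=\frac{12}5$. Thus $\operatorname{spec}f(\pi)=\{\frac32,\frac{12}5\}$, condition (c) forces $J_0=\{2\}$ and $J_\pi=\{1\}$, and the grids are $\Theta^{(1)}_n=\Theta_n^0$ and $\Theta^{(2)}_n=\Theta_n^\pi$.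
\end{example}

\section{Higher smoothness}\label{sec:k2}

Let now $2\le k\le p-1$, with all definitions of Section~\ref{sec:intro} unchanged. The folding step breaks down for a reason of dimension. Modulo $2nm$ the congruence $\sigma(i)\equiv i$, that is $2i\equiv-k$, has two solutions if $k$ is even and none if $k$ is odd, so $\dim X_n^-$ is $nm-1$ or $nm$. This equals $N=nm+k-1$ only for $k=0$ and $k=1$. In terms of functions, an odd $C^2$ spline satisfies $u''(0)=0$, which the Dirichlet spline $t(n-t)$ does not. That the proof fails does not yet say that the conclusion fails; in the following cases it does.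

\begin{proposition}\label{prop:k2}
Let $2\le k\le p-1$.
\begin{enumerate}
\item[(i)] If $k>p/2$, no grid assignment for $(p,k)$ is valid for any $n$.
\item[(ii)] If $(p,k)=(4,2)$, no grid assignment is valid for $n=1$.
\end{enumerate}
\end{proposition}

\begin{proof}
The matrix $A_n$ is positive definite. Indeed, $w^*A_nw=\int_0^n|u'|^2\,dt$ for $u=\sum_iw_ib_i$; if this vanishes, the continuous function $u$ is constant, hence zero because $u(0)=0$, and $w=0$ by the independence in (B3). Since $\lambda_1(f(0))=0$ by Lemma~\ref{lem:bloch}, a valid assignment never uses the pair $(j,\theta)=(1,0)$.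

(i) At most $m(n+1)-1$ pairs $(j,\theta)$ are available and $nm+k-1$ are required. This forces $k\le m=p-k$.

(ii) Here $m=2$, $\eta=3$, $N=3$ and $\Theta_1=\{0,\pi\}$. A valid assignment must use the three pairs other than $(1,0)$. As $\lambda_1(f(0))=0$, taking sums of eigenvalues gives the necessary condition
\begin{equation}\label{eq:trace}
\operatorname{tr}K_{1,4}=\operatorname{tr}f(0)+\operatorname{tr}f(\pi)=2\operatorname{tr}K^{[0]}_{4,2}+4\operatorname{tr}K^{[2]}_{4,2};
\end{equation}
the terms with $\ell=1$ cancel. We compute both sides in units of $\frac1{140}$. Let $g_0,\dots,g_3$ be the cubic Bernstein basis of whichever interval $[q,q+1]$ is under consideration. By (B5), its Gram entries are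
\[
M_{00}=M_{33}=20,\ \ M_{11}=M_{22}=12,\ \ M_{01}=M_{23}=10,\ \ M_{12}=9,\ \ M_{02}=M_{13}=4,\ \ M_{03}=1 .
\]

The derivatives of $\mathcal B^4_i$, $i=1,2,3$, are $4(g_{i-1}-g_i)$, and the squared norms of $g_{i-1}-g_i$ are $20-20+12=12$, $12-18+12=6$ and $12-20+20=12$. So $\operatorname{tr}K_{1,4}=16\cdot30=480$.

The reference B-splines are $\varphi_1=B[0,0,1,1,2,2]$ and $\varphi_2=B[0,1,1,2,2,3]$. By (B4), $\varphi_1'=2(D-\tilde D)$ and $\varphi_2'=2(\tilde D-D(\cdot-1))$ with $D,\tilde D$ as in Example~\ref{ex:cubic}. From \eqref{eq:D},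
\[
\varphi_1'=\begin{cases}2g_2&\text{on }[0,1],\\-2g_1&\text{on }[1,2],\end{cases}\qquad
\varphi_2'=\begin{cases}g_3&\text{on }[0,1],\\g_0+2g_1-2g_2-g_3&\text{on }[1,2],\\-g_0&\text{on }[2,3].\end{cases}
\]
Hence $\int\varphi_1'^{\,2}=48+48=96$. The middle piece of $\varphi_2'$ has squared norm
\[
(20+48+48+20)+2\,(20-8-1-36-8+20)=136-26=110 ,
\]
so $\int\varphi_2'^{\,2}=20+110+20=150$ and $\operatorname{tr}K^{[0]}_{4,2}=246$. In $\operatorname{tr}K^{[2]}_{4,2}$ the function $\varphi_1$, supported in $[0,2]$, contributes nothing, and $\varphi_2$ contributes the integral of $(-g_0)g_3$ over $[2,3]$, which is $-1$. The right side of \eqref{eq:trace} is $2\cdot246-4=488\ne480$.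
\end{proof}

So the existence of a valid grid assignment in Theorem~\ref{thm:main} does not survive if the hypothesis $k\le1$ is relaxed to $k\le2$, and it fails for all $k\ge2$ with $k>p/2$. For the pairs with $2\le k\le p/2$ other than $(4,2)$ we make no claim.

\begin{thebibliography}{1}

\bibitem{BEGMSV}
Giovanni Barbarino, Sven-Erik Ekstr\"om, Carlo Garoni, David Meadon, Stefano Serra-Capizzano and Paris Vassalos,
\emph{From asymptotic distribution and vague convergence to uniform convergence, with numerical applications},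
arXiv:2309.03662 (2023).

\end{thebibliography}
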